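\title{Stably-discrete algebras are brick-discrete}

\begin{abstract}
Let $A$ be a finite dimensional algebra over an algebraically closed field. We prove that all moduli spaces of semistable modules on the irreducible components of the module varieties of $A$ have dimension at most zero if and only if every brick of $A$ has an open orbit. Both conditions are shown to be equivalent to the rigidity of every integral weight and to the functorial finiteness of the torsion class generated by any module. When they hold, every brick is stable. The main step is a compactness argument in the space of real weights, combined with mutation of two-term silting complexes.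
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection*{The problem}

Throughout, $k$ is an algebraically closed field and an \emph{algebra} is a basic finite dimensional $k$-algebra $A=kQ/I$, where $Q$ is a finite quiver with vertices $1,\dots,n$ and $I$ is an admissible ideal; every basic finite dimensional $k$-algebra has this form. Modules are finite dimensional left modules, identified with representations of $(Q,I)$. We write $S(i)$ for the simple module at the vertex $i$ and $P(i)$ for its projective cover. The $i$-th entry of the dimension vector $\underline{\dim}X\in\mathbb Z_{\ge0}^n$ is $\dim\operatorname{Hom}(P(i),X)$, the multiplicity of $S(i)$ as a composition factor of $X$.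

For $d\in\mathbb Z_{\ge0}^n$ let $\operatorname{mod}(A,d)$ be the affine variety of representations of $(Q,I)$ with dimension vector $d$. The connected group $\mathrm{GL}_d(k)=\prod_i\mathrm{GL}_{d_i}(k)$ acts on it by change of basis; the orbits are the isomorphism classes, and every irreducible component is a union of orbits. Let $\operatorname{Irr}(A)$ be the set of all irreducible components of all the varieties $\operatorname{mod}(A,d)$. The stabilizer of a point $M$ is $\operatorname{Aut}(M)$, so its orbit has dimension $\dim\mathrm{GL}_d(k)-\dim\operatorname{End}(M)$. A \emph{brick} is a module $B$ with $\operatorname{End}(B)=k$: its orbit has the largest dimension that this formula allows. We say that $B$ \emph{has open orbit} if its orbit is open in $\operatorname{mod}(A,\underline{\dim}B)$.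

A \emph{weight} is a vector $\theta\in\mathbb R^n$, viewed as a linear form on dimension vectors; we write $\theta(X)=\sum_i\theta_i(\underline{\dim}X)_i$. Integral weights are identified with $K_0(\operatorname{proj}A)$ through the basis $[P(1)],\dots,[P(n)]$. Following King, a module $M$ is \emph{$\theta$-semistable} if $\theta(M)=0$ and $\theta(L)\le0$ for every submodule $L\subseteq M$, and a nonzero $\theta$-semistable module is \emph{$\theta$-stable} if $\theta(L)<0$ for every nonzero proper submodule $L$. A module is \emph{stable} if it is $\theta$-stable for some $\theta\in\mathbb Z^n$. For $\mathcal Z\in\operatorname{Irr}(A)$ and $\theta\in\mathbb Z^n$ let $\mathcal M^{\theta-ss}(\mathcal Z)$ be the moduli space (the GIT quotient) of the $\theta$-semistable points of $\mathcal Z$; it is empty when $\mathcal Z$ has no such point.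

\begin{definition}
The algebra $A$ is \emph{stably-discrete} if $\dim\mathcal M^{\theta-ss}(\mathcal Z)\le0$ for all $\mathcal Z\in\operatorname{Irr}(A)$ and $\theta\in\mathbb Z^n$, the empty moduli space being allowed. It is \emph{brick-discrete} if every brick has open orbit.
\end{definition}

Both conditions forbid families: the first forbids families of stable modules, the second families of bricks. We prove the following conjecture, posed in \cite{MP}: \emph{an algebra is stably-discrete if and only if it is brick-discrete}. It is known that brick-discrete algebras are stably-discrete and that the converse holds for tame algebras. We reprove the first fact in a few lines and do not use the second.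

\begin{example}\label{ex:local}
Let $n=1$. A module $X$ of length at least two has the nonzero non-invertible endomorphism $X\to S(1)\to X$ through its top and its socle. So $S(1)$ is the only brick, its variety $\operatorname{mod}(A,1)$ is a point, and $A$ is brick-discrete, hence stably-discrete.
\end{example}

\begin{example}\label{ex:kron}
Let $A$ be the path algebra of the Kronecker quiver, with two arrows from $1$ to $2$, and let $d=(1,1)$. Then $\operatorname{mod}(A,d)=k^2$, and the orbits are the origin and the punctured lines through it. A nonzero point is a brick whose only nonzero proper submodule is $S(2)$, so it is $(1,-1)$-stable. These bricks do not have open orbit, and they give infinitely many points of one moduli space. Both conditions fail, and for the same reason.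
\end{example}

Stable modules are bricks, and these examples suggest that the two conditions agree. The next example shows why the implication from stably-discrete to brick-discrete is not formal: a brick need not be a stable point of any moduli space.

\begin{example}\label{ex:unstable}
Let $Q$ have three arrows from $1$ to $2$, and let $B$ be the representation on $k^2$ and $k^2$ given by the identity matrix and the matrix units $E_{11}$, $E_{12}$. An endomorphism is a matrix commuting with $E_{11}$ and $E_{12}$, hence a scalar, so $B$ is a brick. The pair of lines $(ke_1,ke_1)$ is a submodule $L$ with $2\,\underline{\dim}L=\underline{\dim}B$. Thus $\theta(B)=0$ forces $\theta(L)=0$, and $B$ is not stable.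
\end{example}

So one cannot start from a brick without open orbit and deform it inside a moduli space. Instead we pass through two conditions that mention no variety of modules.

\subsection*{The result}

Every $\theta\in\mathbb Z^n$ can be written $\theta=[P^+]-[P^-]$ with projective modules $P^+,P^-$ without common nonzero summand, unique up to isomorphism. A morphism $f\colon P^-\to P^+$ between projective modules is \emph{rigid} if every morphism $P^-\to P^+$ has the form $af+fb$ with $a\in\operatorname{End}(P^+)$ and $b\in\operatorname{End}(P^-)$. The weight $\theta$ is \emph{rigid} if, for $P^\pm$ as above, some $f\in\operatorname{Hom}(P^-,P^+)$ is rigid; such an $f$ is a \emph{rigid presentation of weight $\theta$}. A \emph{torsion class} is a full subcategory of $\operatorname{mod}A$ closed under quotients and extensions, and $\mathcal T(M)$ is the smallest torsion class containing $M$. Functorially finite torsion classes are recalled in Section~\ref{sec:stab}.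

\begin{theorem}\label{thm:main}
The following conditions on an algebra $A$ are equivalent.
\begin{itemize}
\item[(a)] $A$ is stably-discrete.
\item[(b)] $A$ is brick-discrete.
\item[(F)] For each $d$ there are only finitely many isomorphism classes of stable modules of dimension vector $d$.
\item[(R)] Every $\theta\in\mathbb Z^n$ is rigid.
\item[(T)] $\mathcal T(M)$ is functorially finite for every module $M$.
\item[(T$'$)] $\mathcal T(B)$ is functorially finite for every brick $B$.
\end{itemize}
If they hold, every brick is stable.
\end{theorem}

We prove
\[
\text{(a)}\Longleftrightarrow\text{(F)}\Longleftrightarrow\text{(R)}\Longrightarrow\text{(T)}\Longrightarrow\text{(T$'$)}\Longrightarrow\text{(b)}\Longrightarrow\text{(F)}.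
\]
The implications between (a), (b) and (F) are counting arguments (Section~\ref{sec:stab}). A non-rigid weight produces infinitely many stable modules of bounded dimension (Section~\ref{sec:nonrigid}), while a nonzero rigid weight has at most $n-1$ stable modules, controlled by a silting complex (Section~\ref{sec:rigid}). If $\mathcal T(B)$ is functorially finite, its silting complex supplies the weight that makes the brick $B$ stable and an open condition that cuts out its orbit (Section~\ref{sec:bricks}). The implication (R)$\Rightarrow$(T) is the heart of the paper. One approximates $\mathcal T(M)$ from above by torsion classes attached to weights, finds a best approximation by compactness, and improves it by a mutation unless $\mathcal T(M)$ is functorially finite. The obstacle is that compactness yields a real weight, whereas (R) and mutation concern integral ones; Sections~\ref{sec:real}--\ref{sec:traps} bridge this gap.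

\section{Torsion pairs, stability and counting}\label{sec:stab}

\subsection*{Torsion pairs}

For a class $\mathcal C$ of modules let $\mathcal C^\perp$ consist of the modules $X$ with $\operatorname{Hom}(C,X)=0$ for all $C\in\mathcal C$, and define ${}^\perp\mathcal C$ dually; ${}^\perp\mathcal C$ is a torsion class. If $\mathcal T$ is a torsion class, every module $X$ has a largest submodule $tX\in\mathcal T$, and $X/tX\in\mathcal T^\perp$. Hence $\mathcal T={}^\perp(\mathcal T^\perp)$, and $(\mathcal T,\mathcal T^\perp)$ is called a \emph{torsion pair}. We use this constantly in the form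
\begin{equation}\label{eq:tors}
X\notin\mathcal T\iff X\text{ has a nonzero quotient in }\mathcal T^\perp .
\end{equation}
The smallest torsion class containing $\mathcal C$ is ${}^\perp(\mathcal C^\perp)$: a torsion class $\mathcal T\supseteq\mathcal C$ has $\mathcal T^\perp\subseteq\mathcal C^\perp$, so $\mathcal T={}^\perp(\mathcal T^\perp)\supseteq{}^\perp(\mathcal C^\perp)$. Its right perpendicular category is $\mathcal C^\perp$. In particular $\mathcal T(M)^\perp=M^\perp$, and the smallest torsion class $\mathcal T\vee\mathcal T'$ containing two torsion classes satisfies $(\mathcal T\vee\mathcal T')^\perp=\mathcal T^\perp\cap\mathcal T'^\perp$.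

We write $\operatorname{Fac}C$ for the quotients of the modules $C^m$, $\operatorname{Filt}(N_1,\dots,N_r)$ for the modules with a filtration whose factors are among the $N_i$, and $\mathcal X*\mathcal Y$ for the modules with a submodule in $\mathcal X$ and quotient by it in $\mathcal Y$. A subcategory $\mathcal T$ is \emph{functorially finite} if every module $X$ admits morphisms $T\to X$ and $X\to T'$ with $T,T'\in\mathcal T$ through which all morphisms from, respectively to, objects of $\mathcal T$ factor.

\begin{theorem}[Auslander--Smal{\o}]\label{thm:as}
A torsion class is functorially finite if and only if it equals $\operatorname{Fac}C$ for some module $C$.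
\end{theorem}

A full subcategory $\mathcal W$ is \emph{wide} if it is closed under kernels, cokernels and extensions. It is then an abelian category, the subobjects of $X\in\mathcal W$ are the submodules of $X$ that lie in $\mathcal W$, and torsion classes of $\mathcal W$ are defined inside this abelian category.

\subsection*{The torsion pairs of a weight}

For $\theta\in\mathbb R^n$ let $\mathcal T_\theta$ (respectively $\overline{\mathcal T}_\theta$) consist of the modules all of whose nonzero quotients $Y$ have $\theta(Y)>0$ (respectively $\ge0$), and let $\mathcal F_\theta$ (respectively $\overline{\mathcal F}_\theta$) consist of the modules all of whose nonzero submodules $L$ have $\theta(L)<0$ (respectively $\le0$). These classes do not change when $\theta$ is multiplied by a positive number; moreover $\mathcal T_\theta\subseteq\overline{\mathcal T}_\theta$ and $\mathcal T_0=0$.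

\begin{theorem}[King; Baumann--Kamnitzer--Tingley]\label{thm:bkt}
For $\theta\in\mathbb R^n$, both $(\mathcal T_\theta,\overline{\mathcal F}_\theta)$ and $(\overline{\mathcal T}_\theta,\mathcal F_\theta)$ are torsion pairs. The category $\mathcal W_\theta=\overline{\mathcal T}_\theta\cap\overline{\mathcal F}_\theta$ of $\theta$-semistable modules is wide, its objects have finite length, and its simple objects are the $\theta$-stable modules.
\end{theorem}

\begin{lemma}\label{lem:zero}
Let $\theta\in\mathbb R^n$. If $L$ is a submodule of $X\in\overline{\mathcal F}_\theta$ and $\theta(L)=0$, then $L\in\mathcal W_\theta$. If $Y$ is a quotient of $X\in\overline{\mathcal T}_\theta$ and $\theta(Y)=0$, then $Y\in\mathcal W_\theta$.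
\end{lemma}

\begin{proof}
Submodules of $L$ are submodules of $X$, so $L\in\overline{\mathcal F}_\theta$, and $\theta(L/L')=-\theta(L')\ge0$ for $L'\subseteq L$, so $L\in\overline{\mathcal T}_\theta$. Quotients of $Y$ are quotients of $X$, so $Y\in\overline{\mathcal T}_\theta$, and $\theta(L')=-\theta(Y/L')\le0$ for $L'\subseteq Y$, so $Y\in\overline{\mathcal F}_\theta$.
\end{proof}

Twice we shall meet a module $X$ and a weight with the right signs on submodules or quotients of $X$ but not vanishing on $X$. This is repaired with the weight $\mathbf 1=(1,\dots,1)$, for which $\mathbf 1(X)=\dim X$.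

\begin{lemma}\label{lem:recenter}
Let $X\ne0$, $\theta\in\mathbb Z^n$ and $\tilde\theta=(\dim X)\,\theta-\theta(X)\,\mathbf 1$. Suppose that either $\theta(X)\ge0$ and $\theta(L)<0$ for all $0\ne L\subsetneq X$, or $\theta(X)\le0$ and $\theta(X/L)>0$ for all $0\ne L\subsetneq X$. Then $X$ is $\tilde\theta$-stable.
\end{lemma}

\begin{proof}
We have $\tilde\theta(X)=0$. In the first case $\tilde\theta(L)\le(\dim X)\,\theta(L)<0$. In the second case $-\tilde\theta(L)=\tilde\theta(X/L)\ge(\dim X)\,\theta(X/L)>0$.
\end{proof}

\subsection*{Counting stable modules}

Two $\theta$-semistable modules are \emph{S-equivalent} if they have the same composition factors, with multiplicities, in the category $\mathcal W_\theta$.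

\begin{theorem}[King]\label{thm:king}
Let $\theta\in\mathbb Z^n$ and $\mathcal Z\in\operatorname{Irr}(A)$. Then $\mathcal M^{\theta-ss}(\mathcal Z)$ is a projective variety whose points are the S-equivalence classes of $\theta$-semistable modules in $\mathcal Z$; non-isomorphic $\theta$-stable modules give distinct points. The $\theta$-stable points of $\operatorname{mod}(A,d)$ form an open subset, and stable modules are bricks.
\end{theorem}

\begin{lemma}\label{lem:finiteweights}
For each $d$ there is a finite set $\Theta_d\subset\mathbb Z^n$ such that every stable module of dimension vector $d$ is $\theta$-stable for some $\theta\in\Theta_d$.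
\end{lemma}

\begin{proof}
Whether a module of dimension vector $d$ is $\theta$-stable depends only on the signs of the finitely many numbers $\theta(l)$, $0\le l\le d$. Choose one integral weight for each sign pattern that occurs.
\end{proof}

\begin{lemma}\label{lem:onebrick}
$A$ is brick-discrete if and only if each $\mathcal Z\in\operatorname{Irr}(A)$ contains at most one orbit of bricks.
\end{lemma}

\begin{proof}
Two open orbits contained in the irreducible variety $\mathcal Z$ meet, hence coincide. Conversely, suppose that each component of $\operatorname{mod}(A,d)$ contains at most one orbit of bricks. The bricks form an open subset of $\operatorname{mod}(A,d)$, by upper semicontinuity of $\dim\operatorname{End}$, and this subset is a finite union of orbits of one dimension. The boundary of an orbit consists of orbits of smaller dimension, so each of these orbits is closed in the union; as they are finitely many, each is also open in it.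
\end{proof}

\begin{proposition}\label{prop:count}
Conditions \textup{(a)} and \textup{(F)} are equivalent, and \textup{(b)} implies \textup{(F)}.
\end{proposition}

\begin{proof}
Assume (F). An S-equivalence class in dimension $d$ is given by a multiset of stable modules whose dimension vectors add up to $d$, and there are finitely many such multisets. So every moduli space is a finite set, and (a) holds. Assume (a) and fix $d$. For each $\theta\in\Theta_d$ and each of the finitely many components $\mathcal Z$ of $\operatorname{mod}(A,d)$, the variety $\mathcal M^{\theta-ss}(\mathcal Z)$ has dimension at most zero, hence is finite; by Theorem~\ref{thm:king}, $\mathcal Z$ contains finitely many isomorphism classes of $\theta$-stable modules. This is (F). Finally, under (b) the variety $\operatorname{mod}(A,d)$ contains finitely many orbits of bricks by Lemma~\ref{lem:onebrick}, and stable modules are bricks.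
\end{proof}

\section{A non-rigid weight has many stable modules}\label{sec:nonrigid}

\subsection*{Two-term complexes}

A \emph{two-term complex} is a morphism $f\colon P^-\to P^+$ of projective modules, placed in degrees $-1$ and $0$ and viewed in the homotopy category $K^b(\operatorname{proj}A)$; here $P^+$ and $P^-$ may have common summands. Its \emph{$g$-vector} is $g_f=[P^+]-[P^-]\in\mathbb Z^n$. Let $D=\operatorname{Hom}_k(-,k)$ and let $\nu=D\operatorname{Hom}_A(-,A)$ be the Nakayama functor. Put
\[
C_f=\operatorname{coker}f,\qquad K_f=\ker(\nu f\colon\nu P^-\to\nu P^+),\qquad f^X\colon\operatorname{Hom}(P^+,X)\to\operatorname{Hom}(P^-,X),\ \gamma\mapsto\gamma f .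
\]
The modules $C_f$ and $K_f$ are cohomology modules of the complexes $f$ and $\nu f$; so they and $g_f$ depend only on the isomorphism class of $f$ in $K^b(\operatorname{proj}A)$, and they are additive in $f$.

For $P$ projective there is an isomorphism $\operatorname{Hom}(X,\nu P)\cong D\operatorname{Hom}(P,X)$, natural in $P$ and $X$. We write it as a perfect pairing $\langle\beta,\gamma\rangle$ of $\beta\colon X\to\nu P$ with $\gamma\colon P\to X$. Naturality means
\begin{equation}\label{eq:pairing}
\langle\beta\alpha,\gamma\rangle=\langle\beta,\alpha\gamma\rangle,\qquad\langle(\nu f)\beta,\gamma\rangle=\langle\beta,\gamma f\rangle ,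
\end{equation}
where in the first formula $\gamma\colon P\to X'$, $\alpha\colon X'\to X$, $\beta\colon X\to\nu P$, and in the second $\beta\colon X\to\nu P^-$, $\gamma\colon P^+\to X$. By the second formula, $\beta\colon X\to\nu P^-$ vanishes as a functional on $\operatorname{im}f^X$ exactly when $(\nu f)\beta=0$, that is, when $\beta$ maps into $K_f$. Therefore $D\operatorname{coker}f^X=\operatorname{Hom}(X,K_f)$. Also $\ker f^X=\operatorname{Hom}(C_f,X)$. Set
\[
\hom(f,X)=\dim\ker f^X=\dim\operatorname{Hom}(C_f,X),\qquad e(f,X)=\dim\operatorname{coker}f^X=\dim\operatorname{Hom}(X,K_f).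
\]
Since $g_f(X)=\dim\operatorname{Hom}(P^+,X)-\dim\operatorname{Hom}(P^-,X)$, we obtain
\begin{equation}\label{eq:hom-e}
g_f(X)=\dim\operatorname{Hom}(C_f,X)-\dim\operatorname{Hom}(X,K_f)=\hom(f,X)-e(f,X).
\end{equation}
This formula translates signs of a weight into vanishing of Hom spaces and is used in every section below.

Let $f'\colon R^-\to R^+$ be a second two-term complex. A chain map $f\to f'[1]$ is a morphism $P^-\to R^+$, and it is null-homotopic when it lies in $\operatorname{Hom}(P^+,R^+)f+f'\operatorname{Hom}(P^-,R^-)$. Projectivity of $P^-$ gives $\operatorname{Hom}(P^-,R^+)/f'\operatorname{Hom}(P^-,R^-)=\operatorname{Hom}(P^-,C_{f'})$, and projectivity of $P^+$ shows that $\operatorname{Hom}(P^+,R^+)f$ has image $\operatorname{im}f^{C_{f'}}$ in it. Hence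
\begin{equation}\label{eq:E}
\operatorname{Hom}_{K^b}(f,f'[1])\cong\operatorname{coker}f^{C_{f'}}\cong D\operatorname{Hom}(C_{f'},K_f).
\end{equation}
For $f'=f$ this says that $f$ is rigid if and only if $\operatorname{Hom}_{K^b}(f,f[1])=0$, if and only if $\operatorname{Hom}(C_f,K_f)=0$.

\begin{example}\label{ex:kron2}
For the Kronecker quiver let $\theta=(1,-1)=[P(1)]-[P(2)]$, so that $H=\operatorname{Hom}(P(2),P(1))=k^2$ has the two arrows as a basis. For $f\ne0$ the module $X=C_f$ is one of the bricks of Example~\ref{ex:kron}, and $e(f,X)=\hom(f,X)-\theta(X)=1$. For $f=0$ we get $e(f,P(1))=\dim H=2$. So $\theta$ is not rigid. If the arrows act on $X$ by scalars $x_1,x_2$, then for $h=(h_1,h_2)\in H$ the map $h^X\colon k\to k$ is multiplication by $h_1x_1+h_2x_2$. It has rank $0$ on the line through $f$ and rank $1$ elsewhere. Thus each $f\neq0$ comes with a stable module $X$ for which the rank of $f^X$ is smaller than the generic rank, and finitely many modules $X$ cannot do this for all $f$. The next proof is this observation in general.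
\end{example}

\begin{proposition}\label{prop:nonrigid}
If $\theta=[P^+]-[P^-]\in\mathbb Z^n$, with $P^\pm$ without common nonzero summand, is not rigid, then there are infinitely many isomorphism classes of stable modules of dimension at most $\dim P^+$. In particular \textup{(F)} implies \textup{(R)}.
\end{proposition}

\begin{proof}
Let $H=\operatorname{Hom}(P^-,P^+)$ and $f\in H$. Since $f$ is not rigid, there is a nonzero morphism $C_f\to K_f$. Choose one whose image $X=X_f$ has the smallest possible dimension and factor it as $\beta\alpha$ with $\alpha\colon C_f\to X$ surjective and $\beta\colon X\to K_f$ injective. As $X$ is a quotient of $P^+$, we have $\dim X\le\dim P^+$.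

\emph{The module $X$ is stable.} Let $0\ne L\subsetneq X$. A nonzero map $C_f\to L$, followed by $\beta$, would be a nonzero map $C_f\to K_f$ with smaller image; so $\operatorname{Hom}(C_f,L)=0$. Since $\beta|_L\neq0$, formula \eqref{eq:hom-e} gives $\theta(L)=-\dim\operatorname{Hom}(L,K_f)<0$. A nonzero map $X/L\to K_f$, preceded by the surjection $C_f\to X\to X/L$, would also have smaller image; so $\operatorname{Hom}(X/L,K_f)=0$ and $\theta(X/L)=\dim\operatorname{Hom}(C_f,X/L)>0$. Whatever the sign of $\theta(X)$, Lemma~\ref{lem:recenter} applies.

\emph{The rank of $f^X$ is not maximal among the ranks of $h^X$, $h\in H$.} Let $\pi\colon P^+\to C_f$ be the projection. The map $\beta\alpha$ is a nonzero functional on $\operatorname{Hom}(P^-,C_f)$, and every element of this space has the form $\pi h$ with $h\in H$ because $P^-$ is projective. So there is $h\in H$ with $\langle\beta\alpha,\pi h\rangle\ne0$, that is, $\langle\beta,\alpha\pi h\rangle\ne0$ by \eqref{eq:pairing}. As $\beta$ maps into $K_f$, it vanishes on $\operatorname{im}f^X$. Hence $\gamma=\alpha\pi\in\operatorname{Hom}(P^+,X)$ satisfies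
\[
f^X(\gamma)=\alpha\pi f=0,\qquad h^X(\gamma)=\alpha\pi h\notin\operatorname{im}f^X .
\]
Let $\rho=\operatorname{rank}f^X$ and choose $\gamma_1,\dots,\gamma_\rho$ such that the $f^X(\gamma_j)$ form a basis of $\operatorname{im}f^X$. The $\rho+1$ vectors $(f+sh)^X(\gamma_j)$ and $h^X(\gamma)$ depend polynomially on $s\in k$ and are linearly independent at $s=0$, hence for all but finitely many $s$. For $s\ne0$ all of them lie in the image of $(f+sh)^X$, since $h^X(\gamma)=s^{-1}(f+sh)^X(\gamma)$. As $k$ is infinite, $\operatorname{rank}(f+sh)^X\ge\rho+1$ for some $s$.

\emph{Conclusion.} For a module $X$, the set $Z_X$ of $f\in H$ for which $\operatorname{rank}f^X$ is not maximal is a proper closed subset of the affine space $H$. We have shown that $f\in Z_{X_f}$ for all $f$. If the $X_f$ fell into finitely many isomorphism classes, the irreducible variety $H$ would be a finite union of proper closed subsets. So there are infinitely many classes. Only finitely many dimension vectors have total dimension at most $\dim P^+$, so (F) fails.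
\end{proof}

\section{Rigid weights and silting complexes}\label{sec:rigid}

\subsection*{Recollections}

All complexes are two-term. A rigid complex is also called \emph{presilting}; it is \emph{silting} if moreover its summands generate $K^b(\operatorname{proj}A)$ under shifts and cones. The category $K^b(\operatorname{proj}A)$ has unique decompositions into indecomposable objects. A complex is \emph{basic} if its indecomposable summands are pairwise non-isomorphic, and we identify a basic complex with the set of its indecomposable summands. Two distinct basic silting complexes are \emph{mutations} of each other if they share $n-1$ summands. For $f$ presilting put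
\[
\mathcal T_f=\operatorname{Fac}C_f,\qquad\overline{\mathcal T}_f={}^\perp K_f .
\]
If $G'\subseteq G$ are basic presilting complexes, then $\mathcal T_{G'}\subseteq\mathcal T_G$, and $\overline{\mathcal T}_G=\bigcap_{u\in G}\overline{\mathcal T}_u$.

\begin{theorem}[Adachi--Iyama--Reiten]\label{thm:air}
\begin{enumerate}
\item Every presilting complex is a summand of a silting complex.
\item A basic silting complex has exactly $n$ indecomposable summands, and their $g$-vectors form a $\mathbb Z$-basis of $\mathbb Z^n$. No basic presilting complex has more than $n$ summands.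
\item The map $U\mapsto\mathcal T_U$ is a bijection from basic silting complexes to functorially finite torsion classes, and $\mathcal T_U=\overline{\mathcal T}_U$.
\item If $f$ is presilting, then $\mathcal T_f$ is a functorially finite torsion class.
\item A basic presilting complex with $n-1$ summands lies in exactly two basic silting complexes, which are mutations of each other.
\end{enumerate}
\end{theorem}

\begin{theorem}[Demonet--Iyama--Jasso {\cite[Theorem 3.1]{DIJ}}]\label{thm:dij}
If $U$ is a basic silting complex and $\mathcal T\subsetneq\mathcal T_U$ is a torsion class, then there is a mutation $U'$ of $U$ with $\mathcal T\subseteq\mathcal T_{U'}\subsetneq\mathcal T_U$.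
\end{theorem}

The torsion class $\mathcal T$ in Theorem~\ref{thm:dij} is arbitrary. This is the tool that improves an approximation of $\mathcal T(M)$ from above.

\begin{theorem}[$\tau$-tilting reduction: Jasso; Demonet--Iyama--Reading--Reiten--Thomas]\label{thm:red}
Let $f$ be presilting with $t$ non-isomorphic indecomposable summands. Then $\mathcal W=C_f^\perp\cap{}^\perp K_f$ is wide and equivalent to $\operatorname{mod}\Lambda$ for an algebra $\Lambda$ with $n-t$ simple modules. The map $\mathcal T'\mapsto\mathcal T'\cap\mathcal W$ is an order isomorphism from the torsion classes $\mathcal T'$ with $\mathcal T_f\subseteq\mathcal T'\subseteq\overline{\mathcal T}_f$ to the torsion classes of $\mathcal W$, with inverse $\mathcal S\mapsto\mathcal T_f*\mathcal S$, and it restricts to a bijection on functorially finite torsion classes.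
\end{theorem}

\subsection*{The torsion pairs of a rigid weight}

The first lemma shows that the torsion pairs of a weight are constant on the open cone spanned by the $g$-vectors of the summands of a presilting complex, and identifies them.

\begin{lemma}\label{lem:cone}
Let $f=\bigoplus_if_i$ be presilting and $\eta=\sum_ic_ig_{f_i}$ with real numbers $c_i>0$. Then $\mathcal T_\eta=\mathcal T_f$, $\overline{\mathcal F}_\eta=C_f^\perp$, $\overline{\mathcal T}_\eta=\overline{\mathcal T}_f$, and $\mathcal W_\eta=C_f^\perp\cap{}^\perp K_f$.
\end{lemma}

\begin{proof}
Let $Y\ne0$ be a quotient of $C_f$. Then $\operatorname{Hom}(Y,K_f)\subseteq\operatorname{Hom}(C_f,K_f)=0$, so $e(f_i,Y)=0$ for all $i$, and $\hom(f_i,Y)>0$ for some $i$. By \eqref{eq:hom-e}, $\eta(Y)>0$. Thus $C_f\in\mathcal T_\eta$ and $\overline{\mathcal F}_\eta=\mathcal T_\eta^\perp\subseteq C_f^\perp$. Conversely, if $L\subseteq X\in C_f^\perp$, then $\hom(f_i,L)=0$ and $g_{f_i}(L)=-e(f_i,L)\le0$ for all $i$, so $X\in\overline{\mathcal F}_\eta$. Hence $\overline{\mathcal F}_\eta=C_f^\perp$ and $\mathcal T_\eta={}^\perp(C_f^\perp)=\mathcal T(C_f)$, which is $\operatorname{Fac}C_f$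 because the latter is a torsion class by Theorem~\ref{thm:air}(4).

Let $L\neq0$ be a submodule of $K_f$. Then $\operatorname{Hom}(C_f,L)\subseteq\operatorname{Hom}(C_f,K_f)=0$, so $\hom(f_i,L)=0$ for all $i$, and $e(f_i,L)>0$ for some $i$; thus $\eta(L)<0$. So $K_f\in\mathcal F_\eta$ and $\overline{\mathcal T}_\eta={}^\perp\mathcal F_\eta\subseteq{}^\perp K_f$. Conversely, if $Y$ is a quotient of $X\in{}^\perp K_f$, then $e(f_i,Y)=0$ and $g_{f_i}(Y)=\hom(f_i,Y)\ge0$ for all $i$, so $X\in\overline{\mathcal T}_\eta$.
\end{proof}

\begin{lemma}\label{lem:summand}
Let $U$ be basic silting and $f$ presilting. Every indecomposable summand of $f$ belongs to $U$ if and only if $\mathcal T_f\subseteq\mathcal T_U\subseteq\overline{\mathcal T}_f$.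
\end{lemma}

\begin{proof}
By \eqref{eq:E}, $\operatorname{Hom}(f,U[1])=0$ if and only if $C_U\in{}^\perp K_f$, that is, $\mathcal T_U\subseteq\overline{\mathcal T}_f$. Likewise $\operatorname{Hom}(U,f[1])=0$ if and only if $C_f\in{}^\perp K_U=\mathcal T_U$, that is, $\mathcal T_f\subseteq\mathcal T_U$. So the two inclusions hold if and only if $U\oplus f$ is presilting. By Theorem~\ref{thm:air}(2), this happens exactly when $f$ has no indecomposable summand outside $U$.
\end{proof}

Let $0\ne z\in\mathbb Z^n$ be rigid. We fix the following notation. Let $J_z$ be the set of indecomposable summands, up to isomorphism, of a rigid presentation of weight $z$, and $t=|J_z|$. Then $z=\sum_{u\in J_z}m_ug_u$ with integers $m_u>0$, so $t\ge1$. By Lemma~\ref{lem:cone}, $\mathcal T_z=\mathcal T_{J_z}$ and $\overline{\mathcal T}_z=\overline{\mathcal T}_{J_z}$, and $\mathcal W_z$ is the category of Theorem~\ref{thm:red} for $J_z$; we write $\mathcal W_z\simeq\operatorname{mod}\Lambda_z$. Since $\mathcal T_z$ is functorially finite, there is a basic silting complex $U_z$ with $\mathcal T_{U_z}=\mathcal T_z$, and $J_z\subseteq U_z$ by Lemma~\ref{lem:summand}. The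 $n-t$ remaining summands of $U_z$ are dual to the $z$-stable modules in the following sense.

\begin{lemma}\label{lem:sigma}
Let $0\neq z\in\mathbb Z^n$ be rigid. There is a bijection $\sigma$ from the simple objects of $\mathcal W_z$ to $U_z\setminus J_z$ such that $\sigma(N)$ is the only summand of $U_z$ whose $g$-vector does not vanish on $N$. In particular $\mathcal W_z$ has $n-t$ simple objects, and their dimension vectors are linearly independent.
\end{lemma}

\begin{proof}
By Theorem~\ref{thm:red}, $\mathcal W_z$ has $n-t$ simple objects. Let $N$ be one of them. We attach to $N$ a torsion class just above $\mathcal T_z$ and read off the corresponding mutation. Under $\mathcal W_z\simeq\operatorname{mod}\Lambda_z$, the category $\operatorname{Filt}(N)$ becomes $\operatorname{mod}\Lambda'=\operatorname{Fac}\Lambda'$, where $\Lambda'$ is the quotient of $\Lambda_z$ by the ideal generated by the idempotents at the other simple modules. So $\operatorname{Filt}(N)$ is a functorially finite torsion class of $\mathcal W_z$ by Theorem~\ref{thm:as}. No torsion class lies strictly between $0$ and $\operatorname{Filt}(N)$, because every nonzero object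 of $\operatorname{Filt}(N)$ has $N$ as a quotient. By Theorem~\ref{thm:red}, $\mathcal T'=\mathcal T_z*\operatorname{Filt}(N)$ is functorially finite, say $\mathcal T'=\mathcal T_{U'}$, it satisfies $\mathcal T_z\subsetneq\mathcal T'\subseteq\overline{\mathcal T}_z$, and no torsion class lies strictly between $\mathcal T_z$ and $\mathcal T'$. Theorem~\ref{thm:dij} gives a mutation $U''$ of $U'$ with $\mathcal T_z\subseteq\mathcal T_{U''}\subsetneq\mathcal T'$. Then $\mathcal T_{U''}=\mathcal T_z$, so $U''=U_z$.

Thus $U_z=E\sqcup\{v\}$ with $E=U_z\cap U'$. Lemma~\ref{lem:summand} gives $J_z\subseteq U'$, so $v\notin J_z$. Let $u\in E$. From $N\in\mathcal T_{U'}={}^\perp K_{U'}$ we get $e(u,N)=0$, and from $C_u\in\mathcal T_{U_z}=\mathcal T_z$ and $N\in\overline{\mathcal F}_z$ we get $\hom(u,N)=0$. So $g_u(N)=0$. The $g$-vectors of $U_z$ form a basis and $N\neq0$, so $g_v(N)\ne0$. Put $\sigma(N)=v$.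

The summand $v$ determines $E$, and $E$ determines $U'$ as its completion other than $U_z$, by Theorem~\ref{thm:air}(5). Then $\operatorname{Filt}(N)=\mathcal T_{U'}\cap\mathcal W_z$ is determined, and so is $N$. Hence $\sigma$ is injective, and both sets have $n-t$ elements. The matrix of the numbers $g_{\sigma(N)}(N')$ is diagonal with nonzero diagonal entries, which gives the independence.
\end{proof}

\begin{example}
Let $Q$ be $1\to2$ and $z=(1,-1)$. Let $f\colon P(2)\to P(1)$ be the inclusion and $v\colon P(2)\to0$. Then $C_{f\oplus v}=S(1)$, and $e(f\oplus v,S(1))=0$ because $\operatorname{Hom}(P(2),S(1))=0$. So $f\oplus v$ is presilting with two summands, hence silting, and $J_z=\{f\}$, $U_z=\{f,v\}$. The only $z$-stable module is $P(1)$, of dimension vector $(1,1)$, on which $g_f=(1,-1)$ vanishes and $g_v=(0,-1)$ does not.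
\end{example}

\begin{corollary}\label{cor:RF}
Conditions \textup{(F)} and \textup{(R)} are equivalent.
\end{corollary}

\begin{proof}
One implication is Proposition~\ref{prop:nonrigid}. Assume (R). For $\theta\ne0$ integral there are finitely many $\theta$-stable modules by Lemma~\ref{lem:sigma}, and the $0$-stable modules are the simple modules. Now use Lemma~\ref{lem:finiteweights}.
\end{proof}

The proof of (T) is an induction on $n$, so the hypothesis must pass to smaller algebras. It is in the form (F) that this can be seen.

\begin{lemma}\label{lem:inherit}
If $A$ satisfies \textup{(F)}, then so do its quotient algebras and the algebras $\Lambda_z$ for $0\ne z\in\mathbb Z^n$ rigid.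
\end{lemma}

\begin{proof}
A module over a quotient algebra has the same submodules over $A$. If it is stable over the quotient, it is stable over $A$: extend the weight arbitrarily to the remaining simple modules.

Let $X\in\mathcal W_z$ correspond to a $\vartheta$-stable $\Lambda_z$-module. The $\Lambda_z$-dimension vector of an object of $\mathcal W_z$ records its composition factors in $\mathcal W_z$, so its $A$-dimension vector is the image under a linear map $\iota\colon\mathbb Z^{n-t}\to\mathbb Z^n$, which is injective by Lemma~\ref{lem:sigma}. Hence $\vartheta$ extends along $\iota$ to a rational weight, and clearing denominators gives $\theta'\in\mathbb Z^n$ and an integer $c>0$ with $\theta'\circ\iota=c\vartheta$. Let $0\ne L\subsetneq X$ be an $A$-submodule; then $z(L)\le0$. If $z(L)=0$, then $L\in\mathcal W_z$ by Lemma~\ref{lem:zero}, so $L$ is a subobject of $X$ in $\mathcal W_z$ and $(mz+\theta')(L)=c\vartheta(L)<0$ for all $m$. If $z(L)<0$, then $(mz+\theta')(L)<0$ for large $m$. Only finitely many vectors $\underline{\dim}L$ occur and $(mz+\theta')(X)=0$, so $X$ is $(mz+\theta')$-stable for large $m$. Thus the stable $\Lambda_z$-modules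 of dimension vector $d'$ give pairwise non-isomorphic stable $A$-modules of dimension vector $\iota(d')$, and there are finitely many of these.
\end{proof}

\section{Bricks with a functorially finite torsion class}\label{sec:bricks}

\begin{proposition}\label{prop:brick}
Let $B$ be a brick such that $\mathcal T(B)$ is functorially finite. Then $B$ is stable and has open orbit.
\end{proposition}

\begin{proof}
Write $\mathcal T(B)=\mathcal T_U$ with $U$ basic silting, and let $\eta=\sum_{u\in U}g_u$. By Lemma~\ref{lem:cone} and Theorem~\ref{thm:air}(3), $\mathcal T_\eta=\overline{\mathcal T}_\eta=\mathcal T(B)$, and therefore $\mathcal F_\eta=\overline{\mathcal T}_\eta^{\,\perp}=B^\perp$. Let $0\ne L\subsetneq B$. A nonzero map $B\to L$ would give a nonzero non-invertible endomorphism of $B$. So $L\in B^\perp=\mathcal F_\eta$ and $\eta(L)<0$, while $\eta(B)>0$ since $B\in\mathcal T_\eta$. By Lemma~\ref{lem:recenter}, $B$ is $\tilde\eta$-stable for $\tilde\eta=(\dim B)\,\eta-\eta(B)\,\mathbf 1$.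

Let $\Omega$ be the set of $B'\in\operatorname{mod}(A,\underline{\dim}B)$ that are $\tilde\eta$-stable and satisfy $\operatorname{Hom}(B',K_U)=0$. It is open by Theorem~\ref{thm:king} and upper semicontinuity of $\dim\operatorname{Hom}(-,K_U)$. It contains the orbit of $B$, because $B\in\mathcal T_U={}^\perp K_U$. If $B'\in\Omega$, then $0\neq B'\in{}^\perp K_U=\mathcal T(B)$, so $B'\notin\mathcal T(B)^\perp=B^\perp$. A nonzero map between the simple objects $B$ and $B'$ of $\mathcal W_{\tilde\eta}$ is an isomorphism. So $\Omega$ is the orbit of $B$.
\end{proof}

The point is that membership in $\mathcal T(B)$ becomes an open condition once $\mathcal T(B)$ has the form ${}^\perp K_U$. The proposition also shows that $\mathcal T(B)$ is not functorially finite for the bricks of Examples~\ref{ex:kron} and~\ref{ex:unstable}.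

\section{Perturbing a real weight}\label{sec:real}

We need to know which properties of a real weight $\zeta$ survive when it is replaced by a nearby rational one. A module has only finitely many dimension vectors of submodules and quotients, so strict inequalities survive.

\begin{lemma}\label{lem:open}
If $X\in\mathcal T_\zeta$, then $X\in\mathcal T_\eta$ for all $\eta\in\mathbb R^n$ near $\zeta$. For every torsion class $\mathcal X$ the set $\{\eta\in\mathbb R^n:\mathcal T_\eta\subseteq\mathcal X\}$ is closed.
\end{lemma}

\begin{proof}
The condition $X\in\mathcal T_\eta$ consists of finitely many strict linear inequalities in $\eta$. If $\eta_k\to\eta$ and $\mathcal T_{\eta_k}\subseteq\mathcal X$ for all $k$, then every $X\in\mathcal T_\eta$ lies in $\mathcal T_{\eta_k}\subseteq\mathcal X$ for large $k$.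
\end{proof}

Weak inequalities can break, but by Lemma~\ref{lem:zero} equality is attained only on $\zeta$-semistable modules. So we move only in directions that vanish on these. For $0\ne\zeta\in\mathbb R^n$ let
\[
V_\zeta=\{\eta\in\mathbb R^n:\eta(N)=0\text{ for all }N\in\mathcal W_\zeta\}.
\]
It contains $\zeta$ and is a \emph{rational subspace}, that is, it is cut out by integral equations; so its rational points are dense in it. For modules $N_1,\dots,N_r$ we write $V(N_1,\dots,N_r)$ for the space of weights vanishing on all $N_i$.

\begin{lemma}\label{lem:weak}
If $X\in\overline{\mathcal T}_\zeta$ (respectively $X\in\overline{\mathcal F}_\zeta$), then $X\in\overline{\mathcal T}_\eta$ (respectively $X\in\overline{\mathcal F}_\eta$) for all $\eta\in V_\zeta$ near $\zeta$.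
\end{lemma}

\begin{proof}
Let $Y$ be a quotient of $X\in\overline{\mathcal T}_\zeta$. If $\zeta(Y)>0$, then $\eta(Y)>0$ for $\eta$ near $\zeta$. If $\zeta(Y)=0$, then $Y\in\mathcal W_\zeta$ by Lemma~\ref{lem:zero}, so $\eta(Y)=0$ for $\eta\in V_\zeta$. For a submodule $L$ of $X\in\overline{\mathcal F}_\zeta$, either $\zeta(L)<0$, which persists, or $L\in\mathcal W_\zeta$ by Lemma~\ref{lem:zero} and $\eta(L)=0$.
\end{proof}

The next two lemmas use (R).

\begin{lemma}\label{lem:simples}
Assume \textup{(R)} and let $0\neq\zeta\in\mathbb R^n$. Then $\mathcal W_\zeta$ has exactly $r=n-\dim V_\zeta$ simple objects $N_1,\dots,N_r$. Their dimension vectors are linearly independent, $V_\zeta=V(N_1,\dots,N_r)$, and each $N_i$ is $\eta$-stable for all $\eta\in V_\zeta$ near $\zeta$.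
\end{lemma}

\begin{proof}
Let $N_1,\dots,N_s$ be pairwise non-isomorphic $\zeta$-stable modules. For $\eta\in V_\zeta$ we have $\eta(N_i)=0$, and the finitely many inequalities $\zeta(L)<0$ for $0\ne L\subsetneq N_i$ persist near $\zeta$. So the $N_i$ are $\eta$-stable for $\eta\in V_\zeta$ near $\zeta$. Take such an $\eta\ne0$ rational and scale it to be integral. It is rigid, so the vectors $\underline{\dim}N_i$ are independent by Lemma~\ref{lem:sigma}. The dimension vectors of the objects of $\mathcal W_\zeta$ span a space whose annihilator is $V_\zeta$, so of dimension $r$. Hence $s\le r$, and $\mathcal W_\zeta$ has finitely many simple objects. Their dimension vectors are independent and span that space, so there are exactly $r$ of them and their annihilator is $V_\zeta$.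
\end{proof}

Without (R) this fails: for the Kronecker quiver, $\mathcal W_{(1,-1)}$ has infinitely many simple objects, all of dimension vector $(1,1)$ among those of Example~\ref{ex:kron}.

Subtracting from $\zeta$ a weight with nonnegative entries can only shrink $\mathcal T_\zeta$. We need an analogue inside $V_\zeta$, with directions that are nonnegative on $\mathcal T_\zeta$ only.

\begin{lemma}\label{lem:push}
Assume \textup{(R)} and let $0\neq\zeta\in\mathbb R^n$. Let $x_1,\dots,x_m\in\mathbb Z^n$ be a basis of $V_\zeta$ with $\mathcal T_\zeta\subseteq\overline{\mathcal T}_{x_i}$ for all $i$. Then there are rational $z\in V_\zeta$ arbitrarily close to $\zeta$ with $\mathcal T_z\subseteq\mathcal T_\zeta$.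
\end{lemma}

\begin{proof}
We first show that the hypothesis persists near $\zeta$; rigidity reduces it to a statement about finitely many modules. Let $h_i$ be a rigid presentation of weight $x_i$. By Lemma~\ref{lem:cone}, $\overline{\mathcal T}_{x_i}={}^\perp K_{h_i}$, so the hypothesis says $K_{h_i}\in\mathcal T_\zeta^\perp=\overline{\mathcal F}_\zeta$. By Lemma~\ref{lem:weak}, $K_{h_i}\in\overline{\mathcal F}_\eta$, that is, $\mathcal T_\eta\subseteq\overline{\mathcal T}_{x_i}$, for all $i$ and all $\eta\in V_\zeta$ near $\zeta$.

The vectors $\zeta-\sum_i\alpha_ix_i$ with all $\alpha_i>0$ form an open subset of $V_\zeta$ with $\zeta$ in its closure. So it contains rational points $z$ arbitrarily close to $\zeta$, and for these $\mathcal T_z\subseteq\overline{\mathcal T}_{x_i}$. Suppose $X\in\mathcal T_z$ and $X\notin\mathcal T_\zeta$. By \eqref{eq:tors}, $X$ has a nonzero quotient $Y\in\overline{\mathcal F}_\zeta$, so $\zeta(Y)\le0$. From $Y\in\mathcal T_z\subseteq\overline{\mathcal T}_{x_i}$ we get $z(Y)>0$ and $x_i(Y)\ge0$. But $z(Y)=\zeta(Y)-\sum_i\alpha_ix_i(Y)\le0$, a contradiction.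
\end{proof}

\section{Approximating $\mathcal T(M)$ by weights}\label{sec:approx}

\begin{theorem}\label{thm:T}
If $A$ satisfies \textup{(F)}, equivalently \textup{(R)}, then $\mathcal T(M)$ is functorially finite for every module $M$.
\end{theorem}

The proof occupies this section and the next. We argue by induction on $n$, for all algebras satisfying (F). If $M=0$, in particular if $n=0$, then $\mathcal T(M)=0$. Recall that $M$ is \emph{sincere} if every $S(i)$ is a composition factor of $M$. If $M$ is not sincere, let $e$ be the sum of the vertex idempotents annihilating $M$. The category $\operatorname{mod}A/AeA$ is closed under submodules, quotients and extensions in $\operatorname{mod}A$, so $\mathcal T(M)$ is the same over both algebras. The algebra $A/AeA$ has fewer simple modules and satisfies (F) by Lemma~\ref{lem:inherit}. By induction and Theorem~\ref{thm:as}, $\mathcal T(M)=\operatorname{Fac}C$ for some $C$, which is functorially finite in $\operatorname{mod}A$ by the same theorem. So from now until the end of Section~\ref{sec:traps} we assume: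

\begin{quote}
\emph{$A$ satisfies \textup{(F)} and \textup{(R)}, $n\ge1$, the theorem holds for algebras with fewer than $n$ simple modules, $M$ is sincere, and $\mathcal T(M)$ is not functorially finite.}
\end{quote}

We seek a contradiction.

\subsection*{The cone of $M$ and the approximations $\mathcal J_\eta$}

If $\mathcal T(M)$ were $\mathcal T_U$ with $U$ silting, it would equal $\mathcal T_\eta=\overline{\mathcal T}_\eta$ for $\eta$ the sum of the $g$-vectors of $U$. This suggests looking among the weights $\eta$ with $M\in\overline{\mathcal T}_\eta$ for one with $\mathcal T_\eta$ as close to $\mathcal T(M)$ as possible. Let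
\[
\Sigma=\{\eta\in\mathbb R^n:M\in\overline{\mathcal T}_\eta\}=\{\eta:\eta(Y)\ge0\text{ for all quotients }Y\text{ of }M\},
\]
a closed convex cone containing $\mathbf 1$. Let $\lambda(\eta)=\sum_c\eta(c)$, the sum over the finitely many dimension vectors $c$ of quotients of $M$. If $\eta\in\Sigma$ and $\lambda(\eta)=0$, then $\eta$ vanishes on all quotients of $M$. A composition factor $L'/L$ of $M$ has dimension vector $\underline{\dim}M/L-\underline{\dim}M/L'$, so $\eta$ vanishes on it, and $\eta=0$ by sincerity. Thus $\lambda>0$ on $\Sigma\setminus0$. In particular $\Sigma\setminus0$ is convex. This is the only use of sincerity.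

For $\eta\in\Sigma$ put
\[
\mathcal J_\eta=\mathcal T(M)\vee\mathcal T_\eta,\qquad\text{so that}\qquad\mathcal T_\eta\subseteq\mathcal J_\eta\subseteq\overline{\mathcal T}_\eta,\qquad\mathcal J_\eta^\perp=M^\perp\cap\overline{\mathcal F}_\eta .
\]
It is unchanged under positive scaling of $\eta$. For a closed convex cone $\Gamma\subseteq\Sigma$ and a torsion class $\mathcal X\supseteq\mathcal T(M)$ define the sublevel set
\[
\Gamma[\mathcal X]=\{\eta\in\Gamma:\mathcal T_\eta\subseteq\mathcal X\}=\{\eta\in\Gamma:\mathcal J_\eta\subseteq\mathcal X\}.
\]
For a nonzero closed cone $\Delta\subseteq\Sigma$, we call $\zeta\in\Delta\setminus0$ \emph{minimal in $\Delta$} if $\mathcal J_\zeta$ is a minimal element, for inclusion, of $\{\mathcal J_\eta:\eta\in\Delta\setminus0\}$.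

\begin{lemma}\label{lem:basic}
\begin{enumerate}
\item $\Gamma[\mathcal X]$ is a closed convex cone.
\item Every nonzero closed cone $\Delta\subseteq\Sigma$ contains a weight that is minimal in $\Delta$.
\item Let $0\ne\zeta\in\Sigma$ and $y_k\in V_\zeta\cap\Sigma$ with $y_k\to\zeta$. If $X\in\mathcal J_{y_k}$ for infinitely many $k$, then $X\in\mathcal J_\zeta$.
\end{enumerate}
\end{lemma}

\begin{proof}
(1) The set is closed by Lemma~\ref{lem:open}, stable under positive scaling, and contains $0$ as $\mathcal T_0=0$. For convexity it suffices to show $\mathcal T_{\eta+\eta'}\subseteq\mathcal T_\eta\vee\mathcal T_{\eta'}$. Otherwise, by \eqref{eq:tors}, some $X\in\mathcal T_{\eta+\eta'}$ has a nonzero quotient $Y\in\overline{\mathcal F}_\eta\cap\overline{\mathcal F}_{\eta'}$, and then $0<(\eta+\eta')(Y)\le0$.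

(2) By Zorn's lemma it suffices to bound every nonempty chain in $\{\mathcal J_\eta:\eta\in\Delta\setminus0\}$ from below. For a member $\mathcal X=\mathcal J_{\eta'}$ of the chain, the set $\{\eta\in\Delta:|\eta|=1,\ \mathcal T_\eta\subseteq\mathcal X\}$ contains $\eta'/|\eta'|$ and is compact by Lemma~\ref{lem:open}. These sets are nested, so they have a common element $\eta$, and $\mathcal J_\eta\subseteq\mathcal X$ for all $\mathcal X$ in the chain.

(3) Otherwise $X$ has a nonzero quotient $Y\in M^\perp\cap\overline{\mathcal F}_\zeta$. By Lemma~\ref{lem:weak}, $Y\in M^\perp\cap\overline{\mathcal F}_{y_k}=\mathcal J_{y_k}^\perp$ for large $k$, so $X\notin\mathcal J_{y_k}$ for large $k$ by \eqref{eq:tors}.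
\end{proof}

At an integral weight the induction hypothesis applies to $\mathcal W_z$, and the approximation can be improved.

\begin{lemma}\label{lem:integral}
Let $0\ne z\in\Sigma$ be integral, let $t_zM$ be the largest submodule of $M$ in $\mathcal T_z$, and $M_z=M/t_zM$.
\begin{enumerate}
\item $M_z\in\mathcal W_z$ and $\mathcal J_z=\mathcal T_z*\mathcal S$, where $\mathcal S$ is the smallest torsion class of $\mathcal W_z$ containing $M_z$.
\item $\mathcal J_z$ is functorially finite, and $\mathcal T(M)\subsetneq\mathcal J_z$.
\item There is an integral $0\ne z'\in\Sigma$ with $\mathcal J_{z'}\subsetneq\mathcal J_z$.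
\end{enumerate}
\end{lemma}

\begin{proof}
(1) We have $M_z\in\overline{\mathcal F}_z$ by construction and $M_z\in\overline{\mathcal T}_z$ as a quotient of $M$. The weight $z$ is rigid, so Theorem~\ref{thm:red} applies to $J_z$. The class $\mathcal T_z*\mathcal S$ is a torsion class containing $\mathcal T_z$ and $M$, hence $\mathcal J_z$. Conversely, $\mathcal J_z\cap\mathcal W_z$ is a torsion class of $\mathcal W_z$ containing $M_z$, hence $\mathcal S$; so $\mathcal J_z$ contains $\mathcal T_z*\mathcal S$.

(2) The algebra $\Lambda_z$ has $n-t<n$ simple modules and satisfies (F) by Lemma~\ref{lem:inherit}. By induction $\mathcal S$ is functorially finite in $\mathcal W_z$, so $\mathcal J_z$ is functorially finite by Theorem~\ref{thm:red}. Since $\mathcal T(M)$ is not, the inclusion is strict.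

(3) By (2) and Theorem~\ref{thm:dij} there is a basic silting complex $U'$ with $\mathcal T(M)\subseteq\mathcal T_{U'}\subsetneq\mathcal J_z$. Let $z'=\sum_{u\in U'}g_u\neq0$. By Lemma~\ref{lem:cone}, $\mathcal T_{z'}=\mathcal T_{U'}\ni M$, so $z'\in\Sigma$ and $\mathcal J_{z'}=\mathcal T_{U'}$.
\end{proof}

\begin{corollary}\label{cor:norational}
If $\zeta_0$ is minimal in $\Sigma$, then the cone $\Sigma[\mathcal J_{\zeta_0}]$, which contains $\zeta_0$, contains no nonzero rational vector.
\end{corollary}

\begin{proof}
Otherwise it contains an integral $z\ne0$, and Lemma~\ref{lem:integral}(3) gives $\mathcal J_{z'}\subsetneq\mathcal J_z\subseteq\mathcal J_{\zeta_0}$.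
\end{proof}

\subsection*{The cases $n\le2$}

Let $\zeta_0$ be minimal in $\Sigma$. For $n=1$ it is a positive multiple of an integer, which contradicts Corollary~\ref{cor:norational}. For any $n$, suppose that $\zeta_0$ lies in the interior of $\Sigma$. Choose small $\alpha_1,\dots,\alpha_n>0$ such that $z=\zeta_0-(\alpha_1,\dots,\alpha_n)$ is rational, nonzero and still in $\Sigma$. Since $z(Y)\le\zeta_0(Y)$ for every module $Y$, we have $\mathcal T_z\subseteq\mathcal T_{\zeta_0}$, so $z\in\Sigma[\mathcal J_{\zeta_0}]$. This contradicts Corollary~\ref{cor:norational}.

For $n=2$ this finishes the proof. Indeed, by the corollary $\zeta_0$ is not a multiple of a rational vector, so it vanishes on no nonzero vector of $\mathbb Z^2$. Then $\zeta_0(Y)>0$ for every nonzero quotient $Y$ of $M$, and $\zeta_0$ lies in the interior of $\Sigma$. The whole method is visible here: minimize over real weights, push the minimizer down to a rational weight, and mutate.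

\begin{remark}
Let $A$ be the Kronecker algebra and $M=C_f$ with $f\ne0$ of weight $\theta=(1,-1)$ as in Example~\ref{ex:kron2}. Then $\Sigma=\{\eta:\eta_1\ge0,\ \eta_1+\eta_2\ge0\}$ contains $\theta$. Every $Y\in M^\perp$ has $\theta(Y)=-e(f,Y)\le0$, so $\mathcal T_\theta\subseteq\mathcal T(M)$ by \eqref{eq:tors}, and $\mathcal J_\theta=\mathcal T(M)$. The minimization stops at the non-rigid integral weight $\theta$, where Lemma~\ref{lem:integral}(2) fails.
\end{remark}

\section{Descent inside a subspace}\label{sec:traps}

For $n\ge3$ an irrational minimizer $\zeta_0$ may lie on the boundary of $\Sigma$, and subtracting a positive weight may leave $\Sigma$. By Lemma~\ref{lem:weak} we stay in $\Sigma$ if we move inside $V=V_{\zeta_0}$, and Lemma~\ref{lem:push} tells us how to move, given a basis of $V$ that is nonnegative on $\mathcal T_{\zeta_0}$. Such bases come from silting complexes, hence from integral weights $y\in V$ near $\zeta_0$; but they are nonnegative on $\mathcal J_y$, which need not contain $\mathcal T_{\zeta_0}$. So we minimize a second time, among the weights $\eta\in V$ with $\mathcal T_\eta\subseteq\mathcal J_y$. This needs a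 version of Lemma~\ref{lem:integral}(3) in which $z'$ stays in $V$, and a region of $V$ that the construction cannot leave.

\subsection*{Mutation inside a subspace}

For a basic presilting complex $G$ let $\operatorname{cone}(G)=\sum_{u\in G}\mathbb R_{\ge0}\,g_u$.

\begin{lemma}\label{lem:inside}
Let $0\ne z\in\Sigma$ be integral, let $N_1,\dots,N_r$ be pairwise non-isomorphic $z$-stable modules, $V=V(N_1,\dots,N_r)$, and suppose that every $\eta\in V$ near $z$ lies in $\Sigma$. Then there is a basic presilting complex $G$ whose $g$-vectors form a basis of $V$, such that:
\begin{enumerate}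
\item $z\in\operatorname{cone}(G)\subseteq\Sigma$, $\ \mathcal T_\eta\subseteq\mathcal T_z$ for all $\eta\in\operatorname{cone}(G)$, and $\mathcal J_z\subseteq\overline{\mathcal T}_{g_u}$ for all $u\in G$;
\item if $\dim V\ge2$, there is an integral $0\ne z'\in\operatorname{cone}(G)$ with $\mathcal J_{z'}\subsetneq\mathcal J_z$.
\end{enumerate}
\end{lemma}

\begin{proof}
Let $G=U_z\setminus\{\sigma(N_1),\dots,\sigma(N_r)\}$ in the notation of Lemma~\ref{lem:sigma}. By that lemma, $J_z\subseteq G$, the $g$-vector of each $u\in G$ vanishes on all $N_i$, and $|G|=n-r=\dim V$. The $g$-vectors of $G$ are part of a basis of $\mathbb Z^n$, so they form a basis of $V$.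

(1) Since $z=\sum_{u\in J_z}m_ug_u$, we have $z\in\operatorname{cone}(G)$. From $J_z\subseteq G\subseteq U_z$ we get $\mathcal T_z\subseteq\mathcal T_G\subseteq\mathcal T_{U_z}=\mathcal T_z$, so $\mathcal T_G=\mathcal T_z$. Every $\eta\in\operatorname{cone}(G)$ is $\sum_{u\in G'}c_ug_u$ with $G'\subseteq G$ and $c_u>0$, and $\mathcal T_\eta=\mathcal T_{G'}\subseteq\mathcal T_G=\mathcal T_z$ by Lemma~\ref{lem:cone}.

The hypothesis on $\Sigma$ restricts the composition factors of $M_z$ in $\mathcal W_z$. The linear form $\eta\mapsto\eta(M_z)$ on $V$ vanishes at $z$ and is nonnegative near $z$, because $M_z$ is a quotient of $M$. So it is zero, and $\underline{\dim}M_z$ lies in the annihilator of $V$, the span of the $\underline{\dim}N_i$. Now $\underline{\dim}M_z$ is the sum of the dimension vectors of these composition factors, and the simple objects of $\mathcal W_z$ have independent dimension vectors. Hence $M_z\in\operatorname{Filt}(N_1,\dots,N_r)$. This is a torsion class of $\mathcal W_z$, so Lemma~\ref{lem:integral}(1) gives $\mathcal J_z\subseteq\mathcal T_z*\operatorname{Filt}(N_1,\dots,N_r)$.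

Let $u\in G$; then $\overline{\mathcal T}_{g_u}=\overline{\mathcal T}_u={}^\perp K_u$ by Lemma~\ref{lem:cone}. We have $\mathcal T_z={}^\perp K_{U_z}\subseteq{}^\perp K_u$. Moreover $\hom(u,N_i)=0$, because $C_u\in\mathcal T_z$ and $N_i\in\overline{\mathcal F}_z$, and $g_u(N_i)=0$; so $e(u,N_i)=0$ by \eqref{eq:hom-e}, that is, $N_i\in{}^\perp K_u$. As ${}^\perp K_u$ is closed under extensions, $\mathcal J_z\subseteq\overline{\mathcal T}_{g_u}$. In particular $M\in\overline{\mathcal T}_{g_u}$, so $g_u\in\Sigma$ and $\operatorname{cone}(G)\subseteq\Sigma$.

(2) By Lemma~\ref{lem:integral}(2), $\mathcal J_z=\mathcal T_U$ with $U$ basic silting and $\mathcal T(M)\subsetneq\mathcal T_U$. By (1), $\mathcal T_G=\mathcal T_z\subseteq\mathcal T_U\subseteq\bigcap_{u\in G}\overline{\mathcal T}_u=\overline{\mathcal T}_G$, so $G\subseteq U$ by Lemma~\ref{lem:summand}. Theorem~\ref{thm:dij} gives a mutation $U'\supseteq U\setminus\{w\}$ with $\mathcal T(M)\subseteq\mathcal T_{U'}\subsetneq\mathcal T_U$. If $w\notin G$, then $G\subseteq U'$, so $\mathcal T_z=\mathcal T_G\subseteq\mathcal T_{U'}$ and $\mathcal J_z\subseteq\mathcal T_{U'}$, which is false. So $w\in G$.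 Put $z'=\sum_{u\in G\setminus\{w\}}g_u$; it is nonzero because $|G|=\dim V\ge2$. Then $\mathcal T_{z'}=\mathcal T_{G\setminus\{w\}}\subseteq\mathcal T_{U'}$, so $\mathcal J_{z'}\subseteq\mathcal T_{U'}\subsetneq\mathcal J_z$.
\end{proof}

\subsection*{Traps}

The weight $z'$ lies in $V$ but need not be close to $z$. What controls it is that $z$ and $z'$ are joined inside $\operatorname{cone}(G)$, along which $\mathcal T_\eta\subseteq\mathcal T_z$. So a region of $V$ cannot be left if the relevant sublevel set avoids its boundary. We write $\operatorname{int}_V$ for the interior relative to $V$.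

\begin{definition}\label{def:trap}
A \emph{trap} is a triple $(V,\Gamma,\mathcal X)$, where $V\subseteq\mathbb R^n$ is a rational subspace with $\dim V\ge2$, $\Gamma\subseteq V\cap\Sigma$ is a closed convex cone, and $\mathcal X\supseteq\mathcal T(M)$ is a torsion class, such that
\begin{itemize}
\item[(i)] there are $r=n-\dim V$ pairwise non-isomorphic modules $N_1,\dots,N_r$ with $V=V(N_1,\dots,N_r)$ that are $\eta$-stable for all $\eta\in\Gamma\setminus0$;
\item[(ii)] $\Gamma[\mathcal X]\ne0$ and $\Gamma[\mathcal X]\setminus0\subseteq\operatorname{int}_V\Gamma$.
\end{itemize}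
\end{definition}

Condition (i) implies $V_\eta\subseteq V$ for all $\eta\in\Gamma\setminus0$, and it makes Lemma~\ref{lem:inside} available, with the same $V$, at every integral point of $\operatorname{int}_V\Gamma\setminus0$. In a trap, weights minimal in $\Gamma[\mathcal X]$ exist by Lemma~\ref{lem:basic}(1),(2). If $\zeta_0$ is one, then $\mathcal J_{\zeta_0}\subseteq\mathcal X$, so
\begin{equation}\label{eq:sub}
\zeta_0\in\Gamma[\mathcal J_{\zeta_0}]\setminus0\subseteq\Gamma[\mathcal X]\setminus0\subseteq\operatorname{int}_V\Gamma .
\end{equation}
The analogue of Corollary~\ref{cor:norational} holds in a trap; see Figure~\ref{fig:trap}.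

\begin{figure}[ht]
\centering
\begin{tikzpicture}
\draw[thick] (0,0) ellipse (3.3 and 2);
\filldraw[fill=gray!20] (0,0) ellipse (2.3 and 1.35);
\draw[thick] (-1.3,-0.6) -- (1.4,-0.5) -- (0,0.95) -- cycle;
\fill (0.05,0.15) circle (1.5pt) node[right] {$z$};
\fill (0.05,-0.55) circle (1.5pt) node[below] {$z'$};
\node at (0.35,1.0) {$g_w$};
\node at (-1.55,0.3) {$\Gamma[\mathcal X]$};
\node at (2.75,0.35) {$\Gamma$};
\end{tikzpicture}
\caption{A trap $(V,\Gamma,\mathcal X)$ with $\dim V=3$, drawn in the slice $\lambda=1$, so that each point stands for a ray. The triangle is $\operatorname{cone}(G)$ for an integral weight $z\in\Gamma[\mathcal X]$. Its points in $\Gamma$ lie in the shaded set $\Gamma[\mathcal X]$, which avoids the boundary of $\Gamma$; so the triangle cannot cross that boundary. The improved weight $z'$ lies on the face opposite to the mutated summand $w$.}\label{fig:trap}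
\end{figure}

\begin{lemma}\label{lem:trapnorat}
Let $(V,\Gamma,\mathcal X)$ be a trap and $\zeta_0$ minimal in $\Gamma[\mathcal X]$. Then $\Gamma[\mathcal J_{\zeta_0}]$ contains no nonzero rational vector.
\end{lemma}

\begin{proof}
Otherwise it contains an integral $z\ne0$. By \eqref{eq:sub}, $z\in\operatorname{int}_V\Gamma$, so Lemma~\ref{lem:inside} applies to $z$ and the modules of (i); let $G$ and $z'$ be as there and $\Delta=\operatorname{cone}(G)\setminus0\subseteq V$. For $\eta\in\Delta$ we have $\mathcal T_\eta\subseteq\mathcal T_z\subseteq\mathcal X$. Hence $\Delta\cap\Gamma\subseteq\Gamma[\mathcal X]\setminus0\subseteq\operatorname{int}_V\Gamma$, so that $\Delta\cap\Gamma=\Delta\cap\operatorname{int}_V\Gamma$ is closed and open in $\Delta$. The set $\Delta$ is convex, because the $g_u$ are independent, and $z\in\Delta\cap\Gamma$. So $\Delta\subseteq\Gamma$. Then $z'\in\Gamma[\mathcal X]\setminus0$ and $\mathcal J_{z'}\subsetneq\mathcal J_z\subseteq\mathcal J_{\zeta_0}$, which contradicts minimality.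
\end{proof}

Conversely, a sublevel cone without rational points gives rise to a trap. The difficulty is condition (i): the stable modules must be the same on a whole neighborhood of the sublevel set. This is achieved by working in the smallest space $V_\zeta$ that occurs.

\begin{lemma}\label{lem:build}
Let $\Gamma\subseteq\Sigma$ be a closed convex cone and $\mathcal X\supseteq\mathcal T(M)$ a torsion class such that $C=\Gamma[\mathcal X]$ is nonzero and contains no nonzero rational vector. Let $\zeta\in C\setminus0$ with $\dim V_\zeta$ as small as possible, and suppose that each $\eta\in C\setminus0$ with $V_\eta=V_\zeta$ has a neighborhood in $V_\zeta$ contained in $\Gamma$. Then there is a trap $(V_\zeta,\Gamma',\mathcal X)$.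
\end{lemma}

\begin{proof}
Let $V=V_\zeta$ and let $N_1,\dots,N_r$ be the simple objects of $\mathcal W_\zeta$, so that $r=n-\dim V$ and $V=V(N_1,\dots,N_r)$ by Lemma~\ref{lem:simples}. If $\dim V=1$, then $\zeta$ is a positive multiple of a rational vector, which lies in the cone $C$; so $\dim V\ge2$. Let
\[
C^\#=\{\eta\in C:N_i\in\mathcal W_\eta\text{ for all }i\}.
\]
The conditions $N_i\in\mathcal W_\eta$ are finitely many linear equations and weak inequalities, so $C^\#$ is a closed convex cone with $\zeta\in C^\#\subseteq V$. For $\eta\in C^\#\setminus0$ we have $V_\eta\subseteq V(N_1,\dots,N_r)=V$, hence $V_\eta=V$ by the choice of $\zeta$.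

\emph{The $N_i$ are the simple objects of $\mathcal W_\eta$ for all $\eta\in C^\#\setminus0$.} The segment $\eta_s=(1-s)\zeta+s\eta$, $0\le s\le1$, lies in $C^\#\setminus0$ because $\Sigma\setminus0$ is convex. By Lemma~\ref{lem:simples}, the set $\mathcal N_s$ of isomorphism classes of $\eta_s$-stable modules has $r$ elements, and these are $\eta_{s'}$-stable for $s'$ near $s$, since $\eta_{s'}\in V=V_{\eta_s}$. So $\mathcal N_s\subseteq\mathcal N_{s'}$, and equality holds by counting. Thus $\mathcal N_s$ is locally constant on $[0,1]$, hence constant.

\emph{Thickening $C^\#$.} By Lemma~\ref{lem:simples} and the hypothesis, each $\eta\in C^\#\setminus0$ has an open neighborhood in $V\setminus0$ that is contained in $\Gamma$ and on which all $N_i$ are stable. Let $O$ be the union of all positive multiples of these neighborhoods. It is open in $V$, stable under positive scaling, $C^\#\setminus0\subseteq O\subseteq\Gamma\setminus0$, and the $N_i$ are $\eta$-stable for all $\eta\in O$. Let $V_1=\{\eta\in V:\lambda(\eta)=1\}$ and $B=C^\#\cap V_1$. Since $\lambda>0$ on $C^\#\setminus0$, every nonzero point of $C^\#$ is a positive multiple of a point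 of $B$, and $\lambda$ has a positive minimum on the unit vectors of $C^\#$, so that $B$ is bounded. Thus $B$ is nonempty, compact and convex. For small $\varepsilon>0$ the compact convex set $B_\varepsilon=\{\eta\in V_1:\operatorname{dist}(\eta,B)\le\varepsilon\}$ is contained in $O$. Let $\Gamma'=\mathbb R_{\ge0}B_\varepsilon$. It is a convex cone, and it is closed: if $s_kb_k$ converges, with $b_k\in B_\varepsilon$, then $s_k=\lambda(s_kb_k)$ converges and $b_k$ has a convergent subsequence. The set of $\eta\in V$ with $\lambda(\eta)>0$ and $\operatorname{dist}(\eta/\lambda(\eta),B)<\varepsilon$ is open in $V$, contains $C^\#\setminus0$ and lies in $\Gamma'$. So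
\[
C^\#\setminus0\subseteq\operatorname{int}_V\Gamma',\qquad\Gamma'\setminus0\subseteq O\subseteq\Gamma .
\]
The second chain of inclusions gives $\Gamma'\subseteq V\cap\Sigma$ and (i). If $\eta\in\Gamma'[\mathcal X]\setminus0$, then $\eta\in\Gamma[\mathcal X]=C$ and $N_i\in\mathcal W_\eta$ for all $i$, so $\eta\in C^\#\setminus0\subseteq\operatorname{int}_V\Gamma'$. Finally $\zeta\in\Gamma'[\mathcal X]$. This is (ii).
\end{proof}

The last ingredient replaces the bound $\mathcal X$ of a trap by $\mathcal J_y$ with $y$ integral, for which Lemma~\ref{lem:inside}(1) provides the basis required in Lemma~\ref{lem:push}.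

\begin{lemma}\label{lem:ratbound}
Let $(V,\Gamma,\mathcal X)$ be a trap and $\zeta_0$ minimal in $\Gamma[\mathcal X]$ with $V_{\zeta_0}=V$. Then there is an integral $0\ne y\in\operatorname{int}_V\Gamma$ such that $(V,\Gamma,\mathcal J_y)$ is a trap.
\end{lemma}

\begin{proof}
By \eqref{eq:sub} there are rational $0\ne y_k\in\operatorname{int}_V\Gamma$ with $y_k\to\zeta_0$. For each $k$, condition (i) for $(V,\Gamma,\mathcal J_{y_k})$ is that of the given trap, and $y_k\in\Gamma[\mathcal J_{y_k}]$. Suppose that (ii) fails for all $k$. The set $\Gamma\setminus\operatorname{int}_V\Gamma$ is closed and stable under positive scaling, so it contains unit vectors $\eta_k$ with $\mathcal T_{\eta_k}\subseteq\mathcal J_{y_k}$, and after passing to a subsequence $\eta_k\to\eta$ with $\eta$ a unit vector in $\Gamma\setminus\operatorname{int}_V\Gamma$. Let $X\in\mathcal T_\eta$. By Lemma~\ref{lem:open}, $X\in\mathcal T_{\eta_k}\subseteq\mathcal J_{y_k}$ for large $k$. Since $y_k\in V=V_{\zeta_0}$, Lemma~\ref{lem:basic}(3) gives $X\in\mathcal J_{\zeta_0}$. Hence $\eta\in\Gamma[\mathcal J_{\zeta_0}]\setminus0\subseteq\operatorname{int}_V\Gamma$ by \eqref{eq:sub},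 a contradiction. So (ii) holds for some $k$; let $y$ be a positive integral multiple of $y_k$ in $\mathbb Z^n$.
\end{proof}

\begin{proof}[End of the proof of Theorem~\ref{thm:T}]
\emph{Traps exist.} Let $\zeta_0$ be minimal in $\Sigma$, and apply Lemma~\ref{lem:build} to $\Gamma=\Sigma$ and $\mathcal X=\mathcal J_{\zeta_0}$. The cone $\Sigma[\mathcal J_{\zeta_0}]$ is nonzero without nonzero rational vectors by Corollary~\ref{cor:norational}, and each $\eta\in\Sigma\setminus0$ has a neighborhood in $V_\eta$ contained in $\Sigma$ by Lemma~\ref{lem:weak} applied to $M\in\overline{\mathcal T}_\eta$.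

Let $m\geq2$ be the smallest value of $\dim V$ over all traps.

\emph{Claim: if $(V,\Gamma,\mathcal X)$ is a trap with $\dim V=m$ and $\zeta_0$ is minimal in $\Gamma[\mathcal X]$, then $V_{\zeta_0}=V$.} Suppose not; then $V_{\zeta_0}\subsetneq V$. Let $C=\Gamma[\mathcal J_{\zeta_0}]$ and choose $\zeta\in C\setminus0$ with $\dim V_\zeta$ smallest, so that $V_\zeta\subseteq V$ and $\dim V_\zeta\le\dim V_{\zeta_0}<m$. The cone $C$ has no nonzero rational vector by Lemma~\ref{lem:trapnorat}. By \eqref{eq:sub}, each $\eta\in C\setminus0$ has a neighborhood in $V$ contained in $\Gamma$; when $V_\eta=V_\zeta$, its intersection with $V_\zeta$ is the neighborhood required in Lemma~\ref{lem:build}. That lemma gives a trap on $V_\zeta$, contradicting the choice of $m$.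

Take a trap $(V,\Gamma,\mathcal X)$ with $\dim V=m$. By the claim and Lemma~\ref{lem:ratbound}, there is an integral $0\ne y\in\operatorname{int}_V\Gamma$ such that $(V,\Gamma,\mathcal J_y)$ is a trap. Let $\zeta_1$ be minimal in $\Gamma[\mathcal J_y]$. By the claim, $V_{\zeta_1}=V$. Lemma~\ref{lem:inside}(1) at $y$ gives an integral basis $(g_u)_{u\in G}$ of $V$ with
\[
\mathcal T_{\zeta_1}\subseteq\mathcal J_y\subseteq\overline{\mathcal T}_{g_u}\qquad(u\in G).
\]
By Lemma~\ref{lem:push} there are rational $z\in V$ arbitrarily close to $\zeta_1$ with $\mathcal T_z\subseteq\mathcal T_{\zeta_1}\subseteq\mathcal J_{\zeta_1}$. Since $0\neq\zeta_1\in\operatorname{int}_V\Gamma$, we may take $0\neq z\in\Gamma$. Then $z$ is a nonzero rational vector of $\Gamma[\mathcal J_{\zeta_1}]$, which contradicts Lemma~\ref{lem:trapnorat} for the trap $(V,\Gamma,\mathcal J_y)$. Hence $\mathcal T(M)$ is functorially finite.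
\end{proof}

\section{Proof of the main theorem}\label{sec:end}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Proposition~\ref{prop:count} gives (a)$\Leftrightarrow$(F) and (b)$\Rightarrow$(F). Corollary~\ref{cor:RF} gives (F)$\Leftrightarrow$(R), and Theorem~\ref{thm:T} gives (R)$\Rightarrow$(T). Condition (T$'$) is a special case of (T). By Proposition~\ref{prop:brick}, (T$'$) implies (b) and the stability of every brick.
\end{proof}

\begin{remark}
The theorem says what a brick without open orbit forces. If $A$ has such a brick, then (F) fails for some $d$. By Lemma~\ref{lem:finiteweights} only finitely many weights and components matter for $d$, so there are $\theta\in\mathbb Z^n$ and $\mathcal Z\in\operatorname{Irr}(A)$ such that $\mathcal Z$ contains infinitely many non-isomorphic $\theta$-stable bricks, and $\dim\mathcal M^{\theta-ss}(\mathcal Z)\ge1$. This happens exactly when some weight $[P^+]-[P^-]\in\mathbb Z^n$ is not rigid, and then, by Proposition~\ref{prop:nonrigid}, there are infinitely many isomorphism classes of stable bricks of one fixed dimension vector, of total dimension at most $\dim P^+$.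
\end{remark}

\begin{thebibliography}{9}

\bibitem{DIJ}
Demonet, Iyama and Jasso, \emph{$\tau$-tilting finite algebras, bricks, and $g$-vectors}.

\bibitem{MP}
Kaveh Mousavand and Charles Paquette, \emph{On the bricks (Schur representations) of finite dimensional algebras}, arXiv:2508.11789 (2025).

\end{thebibliography}
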